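# Hyperreflexive spaces of diagonal operators that are not completely hyperreflexive

## 1. Reflexive, hyperreflexive and completely hyperreflexive subspaces

Throughout, Hilbert spaces are complex and inner products are linear in the first variable. For vectors $\xi,\eta$, the symbol $\xi\eta^*$ denotes the operator $z\mapsto\langle z,\eta\rangle\,\xi$. It has rank at most one, its trace norm is $\|\xi\eta^*\|_1=\|\xi\|\,\|\eta\|$, and for every bounded $B$
$$\operatorname{tr}(B\,\xi\eta^*)=\langle B\xi,\eta\rangle .$$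
We also use $|\operatorname{tr}(XF)|\le\|X\|\,\|F\|_1$. The weak operator topology (WOT) on $\mathcal B(\mathcal H)$ is the one generated by the functionals $T\mapsto\langle Tx,y\rangle$.

Let $\mathcal S\subseteq\mathcal B(\mathcal H)$ be a linear subspace. For $x\in\mathcal H$ let $P_{\mathcal Sx}$ be the orthogonal projection onto $\overline{\mathcal Sx}$.

**Definition (reflexive).** $\mathcal S$ is reflexive if $\mathcal S=\operatorname{Ref}(\mathcal S)$, where
$$\operatorname{Ref}(\mathcal S)=\{T\in\mathcal B(\mathcal H):\ Tx\in\overline{\mathcal Sx}\ \text{ for all }x\in\mathcal H\}.$$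

Membership in a reflexive space can be tested one vector at a time. For example, the diagonal matrices $D_2\subseteq M_2$ form a reflexive space: $D_2e_1=\mathbb Ce_1$ and $D_2e_2=\mathbb Ce_2$, so every $T\in\operatorname{Ref}(D_2)$ is diagonal. By contrast, take
$$\mathcal S_0=\Big\{\begin{pmatrix}a&b\\0&a\end{pmatrix}:a,b\in\mathbb C\Big\}.$$
If $x_2\ne0$ then $\mathcal S_0x=\mathbb C^2$, and if $x_2=0\neq x_1$ then $\mathcal S_0x=\mathbb Ce_1$. So $\operatorname{Ref}(\mathcal S_0)$ consists of all upper triangular matrices, and $\mathcal S_0$ is not reflexive. We shall meet this shape again in Section 8.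

Hyperreflexivity is the quantitative version. For a subspace $\mathcal S\subseteq\mathcal B(\mathcal H_1,\mathcal H_2)$ and $T\in\mathcal B(\mathcal H_1,\mathcal H_2)$ put
$$\beta_{\mathcal S}(T)=\sup_{\|x\|=1}\|P_{\mathcal Sx}^\perp Tx\|=\sup\{|\langle Tx,y\rangle|:\ \|x\|\le1,\ \|y\|\le1,\ y\perp\mathcal Sx\}.\tag{1}$$
The two expressions agree because the norm of $P^\perp_{\mathcal Sx}Tx$ is the largest value of $|\langle Tx,y\rangle|$ over $y$ in the unit ball of $(\mathcal Sx)^\perp$. Always $\beta_{\mathcal S}(T)\le\operatorname{dist}(T,\mathcal S)$: for $S\in\mathcal S$ we have $P_{\mathcal Sx}^\perp Tx=P_{\mathcal Sx}^\perp(T-S)x$, of norm at most $\|T-S\|\,\|x\|$.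

**Definition (hyperreflexive).** $\mathcal S$ is hyperreflexive if there is a constant $C$ with $\operatorname{dist}(T,\mathcal S)\le C\,\beta_{\mathcal S}(T)$ for all $T$. The optimal $C$ is the distance constant $\kappa_{\mathcal S}$.

Here are two examples. For $D_2$ and $T=\begin{pmatrix}a&b\\c&d\end{pmatrix}$ we have $\operatorname{dist}(T,D_2)=\max(|b|,|c|)$. Taking $x=e_1$ and then $x=e_2$ in (1) shows $\beta_{D_2}(T)\ge\max(|c|,|b|)$. So $\kappa_{D_2}=1$.

For the scalars $\mathbb CI\subseteq M_2$, test $T=\operatorname{diag}(1,-1)$. The distance is $\inf_a\max(|1-a|,|1+a|)=1$. For a unit vector $x=(x_1,x_2)$, the vector $y=(\bar x_2,-\bar x_1)$ is a unit vector orthogonal to $x$, and $\langle Tx,y\rangle=2x_1x_2$. The maximum of its modulus is $1$, so here too $\beta=\operatorname{dist}$.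

The space $\mathcal S_0$ is not hyperreflexive: for $T=\operatorname{diag}(1,-1)$ we have $\beta_{\mathcal S_0}(T)=0$ because $T\in\operatorname{Ref}(\mathcal S_0)$, while $\operatorname{dist}(T,\mathcal S_0)\ge\inf_a\max(|1-a|,|1+a|)=1$.

Now we add multiplicity. For $n\in\mathbb N$, $\mathcal S\otimes M_n\subseteq\mathcal B(\mathcal H\otimes\mathbb C^n)$ is the space of $n\times n$ matrices with entries in $\mathcal S$; similarly $\mathcal S\otimes M_{1,m}$ is the space of rows of length $m$. For a Hilbert space $\mathcal K$, $\mathcal S\,\bar\otimes\,\mathcal B(\mathcal K)$ is the WOT-closure in $\mathcal B(\mathcal H\otimes\mathcal K)$ of the span of the operators $S\otimes B$, with $S\in\mathcal S$, $B\in\mathcal B(\mathcal K)$. If $\mathcal S$ is WOT-closed and $\mathcal K=\mathbb C^n$, this is just $\mathcal S\otimes M_n$, because a WOT-limit of matrices is taken entry by entry.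

**Definition (completely hyperreflexive).** Let $\mathcal K$ be separable and infinite-dimensional. $\mathcal S$ is completely hyperreflexive if $\mathcal S\,\bar\otimes\,\mathcal B(\mathcal K)$ is hyperreflexive as a subspace of $\mathcal B(\mathcal H\otimes\mathcal K)$.

The test is always made at infinite multiplicity, even when $\mathcal H$ is finite-dimensional. For example, $D_2\,\bar\otimes\,\mathcal B(\mathcal K)$ consists of the block diagonal operators on $\mathcal K\oplus\mathcal K$. For $T=\begin{pmatrix}a&b\\c&d\end{pmatrix}$ with entries in $\mathcal B(\mathcal K)$, the distance to it is $\max(\|b\|,\|c\|)$. The space maps a vector $(x_1,0)\ne0$ onto $\mathcal K\oplus0$, so $\beta(T)\ge\|c\|$, and likewise $\beta(T)\ge\|b\|$. The constant is again $1$, and $D_2$ is completely hyperreflexive.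

We can now ask: **is every hyperreflexive subspace completely hyperreflexive?** The question comes from Kenneth R. Davidson and Rupert H. Levene, "1-Hyperreflexivity and Complete Hyperreflexivity", arXiv:math/0509182 (2005). The answer is no. For a countable set $\Omega$, let $\ell_\infty(\Omega)$ act diagonally on $\ell_2(\Omega)$.

**Theorem 1.** There are a countable $\Omega$ and a WOT-closed subspace $L\subseteq\ell_\infty(\Omega)\subseteq\mathcal B(\ell_2(\Omega))$ which is hyperreflexive with $\kappa_L\le3$, such that $L\,\bar\otimes\,\mathcal B(\mathcal K)$ is not hyperreflexive. Moreover $\kappa_{L\otimes M_n}\ge\sqrt n/6$ for all $n$.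

**Theorem 2.** (a) For every weak-\* closed $L\subseteq\ell_\infty(\Omega)$, $\Omega$ countable, $\kappa_{L\otimes M_n}\le3\sqrt n$ for all $n\ge1$. In particular $\kappa_L\le3$. By Theorem 1, the order $\sqrt n$ is best possible in this class. (b) For an arbitrary hyperreflexive $\mathcal S$, $\kappa_{\mathcal S\otimes M_n}\le n\,\kappa_{\mathcal S}$.

By (b), $\mathcal S\otimes M_n$ is hyperreflexive for each finite $n$, so failure of complete hyperreflexivity is visible only as $n\to\infty$.

**Theorem 3.** With $L$ from Theorem 1,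
$$\mathcal A=\Big\{\begin{pmatrix}aI&s\\0&aI\end{pmatrix}:a\in\mathbb C,\ s\in L\Big\}$$
is a commutative unital WOT-closed algebra. It is hyperreflexive with $\kappa_{\mathcal A}\le16$, but it is not completely hyperreflexive.

**Addendum.** The space $L\,\bar\otimes\,\mathcal B(\mathcal K)$ in Theorem 1 is reflexive.

## 2. Entry-by-entry approximation: the factor $n$

The natural first attempt at a positive answer is to approximate the matrix entries one at a time.

**Proof of Theorem 2(b).** Let $T=[T_{ij}]\in\mathcal B(\mathcal H\otimes\mathbb C^n)$. If $y\perp\mathcal Sx$, then $y\otimes e_i\perp(\mathcal S\otimes M_n)(x\otimes e_j)$, because for $S=[S_{kl}]$ with entries in $\mathcal S$ we have $\langle S(x\otimes e_j),y\otimes e_i\rangle=\langle S_{ij}x,y\rangle=0$. In the same way $\langle T(x\otimes e_j),y\otimes e_i\rangle=\langle T_{ij}x,y\rangle$. Hence $\beta_{\mathcal S}(T_{ij})\le\beta_{\mathcal S\otimes M_n}(T)=:\beta$.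

Given $\epsilon>0$, choose $S_{ij}\in\mathcal S$ with $\|T_{ij}-S_{ij}\|\le\kappa_{\mathcal S}\beta+\epsilon$. Since $\|[X_{ij}]\|\le(\sum_{i,j}\|X_{ij}\|^2)^{1/2}$, we get $\|T-[S_{ij}]\|\le n(\kappa_{\mathcal S}\beta+\epsilon)$. Let $\epsilon\to0$. $\square$

Each $n$ gets a finite constant, but at infinite multiplicity one needs a bound independent of $n$, and this argument gives none. For spaces of diagonal operators we can do better, and the improved argument will show where the real obstruction sits.

## 3. Rows over a space of diagonal operators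

First, some standard facts on $\ell_\infty(\Omega)$. It is the dual of $\ell_1(\Omega)$ under $(l,f)\mapsto\sum_\omega l(\omega)f(\omega)$. Every $f\in\ell_1(\Omega)$ factors as
$$f=p\,\bar q,\qquad q=|f|^{1/2},\quad p=f/|f|^{1/2}\ (0\text{ where }f=0),\qquad \|p\|_2^2=\|q\|_2^2=\|f\|_1 ,\tag{2}$$
and then $\sum_\omega l(\omega)f(\omega)=\langle lp,q\rangle$. So the weak-\* topology of $\ell_\infty(\Omega)$ is the same as the WOT restricted to diagonal operators. Since the diagonal operators are WOT-closed in $\mathcal B(\ell_2(\Omega))$, a subspace $L\subseteq\ell_\infty(\Omega)$ is weak-\* closed exactly when it is WOT-closed. Its preannihilator is $L_\perp=\{f\in\ell_1(\Omega):\sum_\omega l(\omega)f(\omega)=0\ \forall l\in L\}$. For example, $\mathbb CI\subseteq\ell_\infty(\{1,2\})$ has $L_\perp=\mathbb C(1,-1)$.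

We also use the standard distance formula: if $M$ is a weak-\* closed subspace of a dual space $X^*$, then $(X^*/M)=(M_\perp)^*$, so
$$\operatorname{dist}(r,M)=\sup\{|r(F)|:F\in M_\perp,\ \|F\|\le1\}.\tag{3}$$

**Row Lemma.** Let $L\subseteq\ell_\infty(\Omega)$ be weak-\* closed, $H=\ell_2(\Omega)$, $m\ge1$ and $R=[R_1,\dots,R_m]\in\mathcal B(H\otimes\mathbb C^m,H)$. Then $\operatorname{dist}(R,L\otimes M_{1,m})\le3\beta$, where $\beta=\beta_{L\otimes M_{1,m}}(R)$.

*Proof.* The plan is to split $R$ into its diagonal part and the rest, and to control each by $\beta$. Let $G=\{\pm1\}^\Omega$ with Haar probability measure, and for $u\in G$ let $U$ be the diagonal unitary with entries $u_\omega$; it is self-adjoint. Define $\Delta(R)$ by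
$$\langle\Delta(R)\xi,y\rangle=\int_G\langle UR(U\otimes1)\xi,y\rangle\,du .$$
The integrand is $\langle R(U\otimes1)\xi,Uy\rangle$, which is continuous in $u$ because $u\mapsto(U\otimes 1)\xi$ and $u\mapsto Uy$ are norm continuous. On basis vectors, $\langle UR_jUe_{\omega'},e_\omega\rangle=u_\omega u_{\omega'}\langle R_je_{\omega'},e_\omega\rangle$, and the average of $u_\omega u_{\omega'}$ is $1$ if $\omega=\omega'$ and $0$ otherwise. So $\Delta(R)=[\Delta(R_1),\dots,\Delta(R_m)]$, where $\Delta(R_j)$ is the diagonal part of $R_j$.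

**Step 1: the off-diagonal part satisfies $\|R-\Delta(R)\|\le2\beta$.** Averaging gives $\|R-\Delta(R)\|\le\sup_U\|R-UR(U\otimes1)\|$, and multiplying by the unitary $U$ on the left turns this into $\sup_U\|R(U\otimes1)-UR\|$. Write $U=2p-1$ with $p$ a diagonal projection. Then
$$R(U\otimes1)-UR=2\big(R(p\otimes1)-pR\big)=2\big(p^\perp R(p\otimes1)-pR(p^\perp\otimes1)\big).$$
The two terms have orthogonal initial spaces and orthogonal ranges, so the norm is $2\max(\|p^\perp R(p\otimes1)\|,\|pR(p^\perp\otimes1)\|)$. If $\xi\in pH\otimes\mathbb C^m$, then $(L\otimes M_{1,m})\xi\subseteq pH$ since $L$ is diagonal. So every vector of $p^\perp H$ is orthogonal to $(L\otimes M_{1,m})\xi$, and $\|p^\perp R\xi\|\le\beta\|\xi\|$. Exchanging $p$ and $p^\perp$ handles the other term.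

**Step 2: the diagonal part satisfies $\operatorname{dist}(\Delta(R),L\otimes M_{1,m})\le\beta$.** A diagonal row is a bounded function $r:\Omega\to\mathbb C^m$ acting by $(r\xi)_\omega=\sum_jr^j_\omega\xi^j_\omega$, and its operator norm is $\sup_\omega\|r_\omega\|_2$. So the diagonal rows form $\ell_\infty(\Omega;\ell_2^m)$, the dual of $\ell_1(\Omega;\ell_2^m)$ under $\sum_\omega\sum_jr^j_\omega F^j_\omega$. Since $L$ is weak-\* closed, so is $L\otimes M_{1,m}$, and its preannihilator consists of the $F$ all of whose components $F^j$ lie in $L_\perp$. By (3), with $r=\Delta(R)$, we must bound $\big|\sum_{\omega,j}r^j_\omega F^j_\omega\big|$ for such $F$ with $\sum_\omega\|F_\omega\|=1$. (If there is no nonzero such $F$, the distance is $0$.)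

Put $y_\omega=\|F_\omega\|^{1/2}$ and $\xi_\omega=F_\omega/\|F_\omega\|^{1/2}\in\mathbb C^m$ (or $0$ if $F_\omega=0$). Then $\|\xi\|=\|y\|=1$ and $\xi^j\bar y=F^j\in L_\perp$. So $\langle l\xi^j,y\rangle=\sum_\omega l(\omega)F^j_\omega=0$ for all $l\in L$ and all $j$, that is, $y\perp(L\otimes M_{1,m})\xi$. Replacing $(\xi,y)$ by $((U\otimes1)\xi,Uy)$ does not change the products $\xi^j\bar y$, because $u_\omega^2=1$; so $Uy\perp(L\otimes M_{1,m})(U\otimes1)\xi$ as well. Therefore
$$\Big|\sum_{\omega,j}r^j_\omega F^j_\omega\Big|=|\langle\Delta(R)\xi,y\rangle|=\Big|\int_G\langle R(U\otimes1)\xi,Uy\rangle\,du\Big|\le\beta .$$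

Adding the two steps gives $3\beta$. $\square$

**Proof of Theorem 2(a).** The purpose is to assemble a matrix from its rows. Let $T\in\mathcal B(H\otimes\mathbb C^n)$ have rows $R^{(1)},\dots,R^{(n)}$. If $y\perp(L\otimes M_{1,n})\xi$, then $y\otimes e_i\perp(L\otimes M_n)\xi$, because $\langle S\xi,y\otimes e_i\rangle$ is $\langle(\text{row }i\text{ of }S)\xi,y\rangle$. Also $\langle T\xi,y\otimes e_i\rangle=\langle R^{(i)}\xi,y\rangle$. So $\beta_{L\otimes M_{1,n}}(R^{(i)})\le\beta_{L\otimes M_n}(T)=:\beta$.

By the Row Lemma, for $\epsilon>0$ there are rows $S^{(i)}\in L\otimes M_{1,n}$ with $\|R^{(i)}-S^{(i)}\|\le3\beta+\epsilon$. Let $S\in L\otimes M_n$ have these rows. From $\|(T-S)\xi\|^2=\sum_i\|(R^{(i)}-S^{(i)})\xi\|^2$ we get $\|T-S\|\le\sqrt n(3\beta+\epsilon)$. Let $\epsilon\to0$. The case $n=1$ is $\kappa_L\le3$. The sharpness of the order $\sqrt n$ will follow from Theorem 1. $\square$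

## 4. Annihilators with values of rank one

Can we avoid cutting $T$ into rows and run the proof of the Row Lemma on the whole matrix? Let us look for the exact line that fails.

Step 1 works verbatim. For $T\in\mathcal B(H\otimes\mathbb C^n)$ and $\Delta(T)$ the average of $(U\otimes1)T(U\otimes1)$, the space $L\otimes M_n$ maps $pH\otimes\mathbb C^n$ into itself, and we get $\|T-\Delta(T)\|\le2\beta_{L\otimes M_n}(T)$ for every $n$. So off-diagonal parts are harmless, and the issue is diagonal operators $T=(T_\omega)$ with blocks $T_\omega\in M_n$.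

For these, take $\Omega$ finite to keep things simple, and let $E=L_\perp$. The diagonal block operators form the dual of $\ell_1(\Omega;(M_n,\|\cdot\|_1))$ under $\sum_\omega\operatorname{tr}(T_\omega F_\omega)$, and the preannihilator of $L\otimes M_n$ is
$$E\otimes M_n=\Big\{F:\ F_\omega=\sum_kf_k(\omega)A_k,\ f_k\in E,\ A_k\in M_n\Big\}.$$
Formula (3) reads
$$\operatorname{dist}(T,L\otimes M_n)=\sup\Big\{\Big|\sum_\omega\operatorname{tr}(T_\omega F_\omega)\Big|:\ F\in E\otimes M_n,\ \sum_\omega\|F_\omega\|_1\le1\Big\}.\tag{4}$$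
For $\beta$, the condition $\eta\perp(L\otimes M_n)\xi$ says $\sum_\omega l(\omega)\operatorname{tr}(B\,\xi_\omega\eta_\omega^*)=0$ for all $l\in L$, $B\in M_n$, that is, the function $\omega\mapsto\xi_\omega\eta_\omega^*$ belongs to $E\otimes M_n$. If $\|\xi\|,\|\eta\|\le1$ then $\sum_\omega\|\xi_\omega\eta_\omega^*\|_1\le1$. Conversely, any $F$ with all $F_\omega$ of rank at most one can be written $F_\omega=\xi_\omega\eta_\omega^*$ with $\|\xi_\omega\|^2=\|\eta_\omega\|^2=\|F_\omega\|_1$. Hence
$$\beta_{L\otimes M_n}(T)=\sup\Big\{\Big|\sum_\omega\operatorname{tr}(T_\omega F_\omega)\Big|:\ F\in E\otimes M_n,\ \sum_\omega\|F_\omega\|_1\le1,\ \operatorname{rank}F_\omega\le1\ \forall\omega\Big\}.\tag{5}$$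

This locates the failure. Step 2 of the Row Lemma factors each $F_\omega$ as $\xi_\omega\bar y_\omega$. For rows, $F_\omega$ is a vector and this is always possible. For matrices, $F_\omega$ may have rank larger than one, and then no pair $(\xi,\eta)$ represents $F$. One can cut $F$ into columns, $F_\omega=\sum_i(F_\omega e_i)e_i^*$. Each piece is again in $E\otimes M_n$ and has values of rank at most one, but the total norm may grow: $\sum_i\|F_\omega e_i\|\le\sqrt n\,(\sum_i\|F_\omega e_i\|^2)^{1/2}\le\sqrt n\,\|F_\omega\|_1$. This is the $\sqrt n$ of Theorem 2(a), seen from the dual side.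

**Example (one relation).** Let $E=\mathbb Cf$ with $f\ne0$. Then $F_\omega=f(\omega)A$, and (4) gives $\operatorname{dist}(T,L\otimes M_n)=\|\sum_\omega f(\omega)T_\omega\|/\|f\|_1$ for diagonal $T$. The supremum over $\|A\|_1\le1/\|f\|_1$ is attained at an $A$ of rank one, so $\beta=\operatorname{dist}$ on diagonal operators.

For arbitrary $T$, the averaging argument of Step 2 gives $\beta(\Delta(T))\le\beta(T)$, because $(\xi,\eta)$ and $((U\otimes1)\xi,(U\otimes1)\eta)$ have the same products $\xi_\omega\eta_\omega^*$. So $\operatorname{dist}(T,L\otimes M_n)\le\|T-\Delta(T)\|+\operatorname{dist}(\Delta(T),L\otimes M_n)\le3\beta(T)$ for all $n$. One relation is not enough for a counterexample.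

**Example (two relations).** Let $\Omega=\{1,2,3\}$ and $E=\operatorname{span}\{(1,0,1),(0,1,1)\}$. An element of $E\otimes M_n$ is a triple $(A_1,A_2,A_1+A_2)$. For it to have values of rank at most one, $A_1$ and $A_2$ must have rank at most one and so must their sum. This is a strong restriction: as we now see, $A_1$ and $A_2$ must then share a column direction or a row direction. It also holds for the triples coming from $(t,0,t),(0,t,t)$ with any $t\ne0$, however small, since rank does not see scale.

So here is the idea for a counterexample. Choose $E=\operatorname{span}\{f_{ij}\}$, so that elements of $E\otimes M_n$ are $F_\omega=\sum f_{ij}(\omega)A_{ij}$. Use cheap extra points of $\Omega$ to impose the rank restriction on every pair of coefficients $A_{ij}$. Then every $F$ allowed in (5) has all its coefficients lined up, whereas (4) allows the very non-aligned choice $A_{ij}=e_ie_j^*$. On the remaining points of $\Omega$, choose the $f_{ij}$ so that the choice $e_ie_j^*$ is cheap in trace norm and aligned choices are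 expensive. Random signs do this.

## 5. Families of rank-one operators with pairwise sums of rank one

**Lemma 1.** Let $(A_\alpha)_{\alpha\in I}$ be a finite family of operators of rank at most one on a nonzero Hilbert space $\mathcal K$ such that $A_\alpha+A_\beta$ has rank at most one for all $\alpha\ne\beta$. Then either (i) there are a unit vector $u$ and vectors $v_\alpha$ with $A_\alpha=u\,v_\alpha^*$ for all $\alpha$, or (ii) there are a unit vector $v$ and vectors $u_\alpha$ with $A_\alpha=u_\alpha v^*$ for all $\alpha$.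

*Proof.* **Step 1: a dichotomy for each pair.** Write the nonzero members as $A_\alpha=u_\alpha v_\alpha^*$. Suppose $u_\alpha,u_\beta$ are independent and $v_\alpha,v_\beta$ are independent. Choose $z$ with $\langle z,v_\alpha\rangle=1$, $\langle z,v_\beta\rangle=0$; then $(A_\alpha+A_\beta)z=u_\alpha$. Similarly $u_\beta$ is in the range, so the sum has rank $2$, which is excluded. Hence for each pair of nonzero members, $u_\alpha\parallel u_\beta$ or $v_\alpha\parallel v_\beta$.

**Step 2: the same alternative for all pairs at once.** Parallelism of nonzero vectors is an equivalence relation. Suppose the $u$'s are not all parallel, say $u_\alpha\nparallel u_\beta$; then $v_\alpha\parallel v_\beta$ by Step 1. If some $v_\gamma\nparallel v_\alpha$, then also $v_\gamma\nparallel v_\beta$. Step 1 applied to the pairs $\gamma,\alpha$ and $\gamma,\beta$ gives $u_\gamma\parallel u_\alpha$ and $u_\gamma\parallel u_\beta$, hence $u_\alpha\parallel u_\beta$, a contradiction. So all the $v$'s are parallel.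

**Step 3: normalization.** If all $u_\alpha$ are multiples $c_\alpha u$ of a unit vector $u$, then $A_\alpha=u(\bar c_\alpha v_\alpha)^*$, and for $A_\alpha=0$ we use the zero vector; this is (i). If all $v_\alpha$ are parallel, the same argument gives (ii). If every $A_\alpha$ is zero, either form holds. $\square$

## 6. A lower bound for double sign sums

Let $\varepsilon_1,\dots,\varepsilon_n,\delta_1,\dots,\delta_n$ be independent uniform signs, with expectation $\mathbb E$.

**Lemma 2.** For vectors $w_{ij}$ $(1\le i,j\le n)$ in a Hilbert space and $X=\sum_{i,j}\varepsilon_i\delta_jw_{ij}$,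
$$\mathbb E\|X\|\ge\tfrac13\Big(\sum_{i,j}\|w_{ij}\|^2\Big)^{1/2}.\tag{6}$$

*Proof.* **Step 1: fourth moments of single sums.** For $Y=\sum_i\varepsilon_iw_i$,
$$\|Y\|^2=\sum_i\|w_i\|^2+2\sum_{i<k}\varepsilon_i\varepsilon_k\operatorname{Re}\langle w_i,w_k\rangle .$$
The products $\varepsilon_i\varepsilon_k$ ($i<k$) have mean zero and are pairwise orthogonal, so
$$\mathbb E\|Y\|^4=\Big(\sum_i\|w_i\|^2\Big)^2+4\sum_{i<k}(\operatorname{Re}\langle w_i,w_k\rangle)^2\le3\Big(\sum_i\|w_i\|^2\Big)^2,$$
where we used $4\sum_{i<k}\|w_i\|^2\|w_k\|^2\le2(\sum_i\|w_i\|^2)^2$.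

**Step 2: fourth moments of double sums.** For fixed $\delta$ put $w_i(\delta)=\sum_j\delta_jw_{ij}$, so $X=\sum_i\varepsilon_iw_i(\delta)$. Step 1 gives $\mathbb E_\varepsilon\|X\|^4\le3(\sum_i\|w_i(\delta)\|^2)^2$. The right side is $3\,\|(w_i(\delta))_i\|^4$ in the direct sum space, and $(w_i(\delta))_i=\sum_j\delta_j(w_{ij})_i$. Step 1 again gives $\mathbb E\|X\|^4\le9\sigma^4$, where $\sigma^2=\sum_{i,j}\|w_{ij}\|^2$. The signs $\varepsilon_i\delta_j$ are orthonormal, so $\mathbb E\|X\|^2=\sigma^2$.

**Step 3: from moments two and four down to moment one.** Hölder's inequality with exponents $3/2$ and $3$, applied to $\|X\|^2=\|X\|^{2/3}\|X\|^{4/3}$, gives $\sigma^2\le(\mathbb E\|X\|)^{2/3}(9\sigma^4)^{1/3}$. If $\sigma\ne0$, this rearranges to $\mathbb E\|X\|\ge\sigma^3/(3\sigma^2)=\sigma/3$; if $\sigma=0$ there is nothing to prove. $\square$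

Now compare, for coefficient families $(A_{ij})$, the cost $\mathbb E\|\sum\varepsilon_i\delta_jA_{ij}\|_1$. For $A_{ij}=e_ie_j^*$ the sum is $\varepsilon\delta^*$ with $\varepsilon=\sum\varepsilon_ie_i$, $\delta=\sum\delta_je_j$, of trace norm $\|\varepsilon\|\,\|\delta\|=n$. So the cost is $n$, for a family of $n^2$ operators of norm one, and $\sum_{i,j}\langle A_{ij}e_j,e_i\rangle=n^2$. For an aligned family $A_{ij}=uv_{ij}^*$ with $\|u\|=1$, the cost is $\mathbb E\|\sum\varepsilon_i\delta_jv_{ij}\|\ge\frac13(\sum\|v_{ij}\|^2)^{1/2}$. With cost at most one, Cauchy–Schwarz will show that $|\sum_{i,j}\langle A_{ij}e_j,e_i\rangle|\le3\sqrt n$. So the ratio of value to cost is $n$ in the first case and $O(\sqrt n)$ in the second.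

## 7. The space $L$ and the proof of Theorem 1

**Construction.** Fix $n$. Let $I=\{1,\dots,n\}^2$ and $\Omega_n=\Omega_n^0\sqcup\Omega_n^1$, where
$$\Omega_n^0=\{\pm1\}^n\times\{\pm1\}^n,\qquad\Omega_n^1=I\ \sqcup\ \{\text{two-element subsets }\{\alpha,\beta\}\subseteq I\}.$$
The points of $\Omega_n^0$ carry the sign sums, and those of $\Omega_n^1$ force the hypotheses of Lemma 1. Let $N=|\Omega_n^1|$ and $\tau=n/(2N)$. For $(i,j)\in I$ define $f_{ij}$ on $\Omega_n$ by
$$f_{ij}(\varepsilon,\delta)=4^{-n}\varepsilon_i\delta_j,\qquad f_{ij}(\alpha)=\tau\,1_{\alpha=(i,j)},\qquad f_{ij}(\{\alpha,\beta\})=\tau\,1_{(i,j)\in\{\alpha,\beta\}}.$$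
Let $E_n=\operatorname{span}\{f_{ij}\}$ and $L_n=\{l\in\ell_\infty(\Omega_n):\sum_{\omega}l(\omega)f(\omega)=0\ \forall f\in E_n\}$. By finite-dimensional duality $(L_n)_\perp=E_n$. Let $\Omega=\bigsqcup_n\Omega_n$ and
$$L=\{l\in\ell_\infty(\Omega):\ l|_{\Omega_n}\in L_n\ \text{for all }n\}.$$
Each condition $\sum_{\omega\in\Omega_n}l(\omega)f(\omega)=0$ is a finite combination of diagonal matrix entries, hence WOT-continuous, and $\ell_\infty(\Omega)$ is WOT-closed. So $L$ is WOT-closed, hence weak-\* closed, and Theorem 2(a) with $n=1$ gives $\kappa_L\le3$.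

For instance, if $n=1$ then $I$ has one point and there are no pairs, so $N=1$, $\tau=\frac12$, and $f_{11}$ takes the values $\pm\frac14$ on the four points of $\Omega_1^0$ and $\frac12$ on the point of $\Omega_1^1$. If $n=2$ then $|I|=4$, $N=4+6=10$, $\tau=\frac1{10}$.

**Test operators.** Let $\mathcal K$ be a Hilbert space with $n\le\dim\mathcal K\le\aleph_0$, let $e_1,\dots,e_n\in\mathcal K$ be orthonormal, and put $e_{ij}=e_ie_j^*$. For a sign vector $\varepsilon\in\{\pm1\}^n$ write also $\varepsilon=\sum_i\varepsilon_ie_i\in\mathcal K$, and similarly for $\delta$. Let $\mathcal M=L\,\bar\otimes\,\mathcal B(\mathcal K)$, which is $L\otimes M_n$ if $\mathcal K=\mathbb C^n$. We write vectors of $\ell_2(\Omega)\otimes\mathcal K$ as $\xi=(\xi_\omega)$ with $\xi_\omega\in\mathcal K$. Let $T=(T_\omega)$ be the block diagonal operator with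
$$T_{(\varepsilon,\delta)}=\delta\varepsilon^*\ \text{ for }(\varepsilon,\delta)\in\Omega_n^0,\qquad T_\omega=0\ \text{ otherwise}.$$
It is bounded, with $\|T\|=n$.

**Claim 1.** $\operatorname{dist}(T,\mathcal M)\ge n/2$.

*Proof.* We exhibit a functional that kills $\mathcal M$, has norm at most $2n$, and takes the value $n^2$ at $T$. It is built from the coefficients $A_{ij}=e_{ij}$. For $\omega\in\Omega_n$ let $F_\omega=\sum_{i,j}f_{ij}(\omega)e_{ij}$, and for $X\in\mathcal B(\ell_2(\Omega)\otimes\mathcal K)$ with diagonal blocks $X_{\omega\omega}$ let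
$$\Phi(X)=\sum_{\omega\in\Omega_n}\operatorname{tr}(X_{\omega\omega}F_\omega).$$

*$\Phi$ annihilates $\mathcal M$.* The sum is finite and each $F_\omega$ has finite rank, so $\Phi$ is WOT-continuous. For $l\in L$, $B\in\mathcal B(\mathcal K)$ we have $\Phi(l\otimes B)=\sum_{i,j}\big(\sum_{\omega\in\Omega_n}l(\omega)f_{ij}(\omega)\big)\operatorname{tr}(Be_{ij})=0$.

*$\|\Phi\|\le2n$.* We have $\|\Phi\|\le\sum_\omega\|F_\omega\|_1$. On $\Omega_n^0$, $F_{(\varepsilon,\delta)}=4^{-n}\varepsilon\delta^*$ has trace norm $4^{-n}n$, and there are $4^n$ such points, contributing $n$. On $\Omega_n^1$, $F_\alpha=\tau e_\alpha$ and $F_{\{\alpha,\beta\}}=\tau(e_\alpha+e_\beta)$ have trace norm at most $2\tau$, contributing at most $2\tau N=n$.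

*$\Phi(T)=n^2$.* Indeed $\operatorname{tr}(\delta\varepsilon^*\,\varepsilon\delta^*)=\|\varepsilon\|^2\|\delta\|^2=n^2$ for each of the $4^n$ points, each with weight $4^{-n}$.

So $\operatorname{dist}(T,\mathcal M)\ge|\Phi(T)|/\|\Phi\|\ge n^2/(2n)=n/2$. $\square$

**Claim 2.** $\beta_{\mathcal M}(T)\le3\sqrt n$.

*Proof.* Let $\|\xi\|,\|\eta\|\le1$ and $\eta\perp\mathcal M\xi$. We must show $|\langle T\xi,\eta\rangle|\le3\sqrt n$. Only the components in $\Omega_n^0$ enter: $\langle T\xi,\eta\rangle=\sum_{\omega\in\Omega_n^0}\operatorname{tr}(T_\omega\,\xi_\omega\eta_\omega^*)$.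

**Step 1: turn orthogonality into a formula for $\xi_\omega\eta_\omega^*$.** For $l\in L_n$, extended by zero to an element of $L$, and $B\in\mathcal B(\mathcal K)$, orthogonality to $(l\otimes B)\xi$ says $\sum_{\omega\in\Omega_n}l(\omega)\langle B\xi_\omega,\eta_\omega\rangle=0$. So for each $B$ the function $\omega\mapsto\langle B\xi_\omega,\eta_\omega\rangle$ on $\Omega_n$ lies in $(L_n)_\perp=E_n$; write it as $\sum_{\alpha\in I}a_\alpha(B)f_\alpha$. At the point $\alpha\in\Omega_n^1$ only $f_\alpha$ is nonzero, with value $\tau$, so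
$$a_\alpha(B)=\tau^{-1}\langle B\xi_\alpha,\eta_\alpha\rangle=\operatorname{tr}(BA_\alpha),\qquad A_\alpha:=\tau^{-1}\xi_\alpha\eta_\alpha^* .$$
Thus $\operatorname{tr}(B\,\xi_\omega\eta_\omega^*)=\operatorname{tr}\big(B\sum_\alpha f_\alpha(\omega)A_\alpha\big)$ for all $B$, and therefore
$$\xi_\omega\eta_\omega^*=\sum_{\alpha\in I}f_\alpha(\omega)A_\alpha\qquad(\omega\in\Omega_n).\tag{7}$$

**Step 2: the coefficients are aligned.** Each $A_\alpha$ has rank at most one by definition. By (7) at the point $\omega=\{\alpha,\beta\}$, $A_\alpha+A_\beta=\tau^{-1}\xi_\omega\eta_\omega^*$ has rank at most one. By Lemma 1, either (i) $A_{ij}=u\,v_{ij}^*$ for all $i,j$ with $\|u\|=1$, or (ii) $A_{ij}=u_{ij}v^*$ for all $i,j$ with $\|v\|=1$.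

**Step 3: express cost and value through the $A_{ij}$.** By (7) on $\Omega_n^0$ and Cauchy–Schwarz,
$$\mathbb E\Big\|\sum_{i,j}\varepsilon_i\delta_jA_{ij}\Big\|_1=\sum_{\omega\in\Omega_n^0}\|\xi_\omega\eta_\omega^*\|_1=\sum_{\omega\in\Omega_n^0}\|\xi_\omega\|\,\|\eta_\omega\|\le1,\tag{8}$$
the weight $4^{-n}$ in $f_{ij}$ being the probability of each point. For any operator $A$, $\operatorname{tr}(\delta\varepsilon^*A)=\langle A\delta,\varepsilon\rangle=\sum_{k,l}\varepsilon_k\delta_l\langle Ae_l,e_k\rangle$, and $\mathbb E[\varepsilon_i\delta_j\varepsilon_k\delta_l]$ is $1$ if $k=i$ and $l=j$, and $0$ otherwise. So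
$$\langle T\xi,\eta\rangle=\mathbb E\sum_{i,j}\varepsilon_i\delta_j\operatorname{tr}(\delta\varepsilon^*A_{ij})=\sum_{i,j}\langle A_{ij}e_j,e_i\rangle.\tag{9}$$

**Step 4: case (i).** Since the signs are real, $\sum\varepsilon_i\delta_jA_{ij}=u\big(\sum\varepsilon_i\delta_jv_{ij}\big)^*$, with trace norm $\|\sum\varepsilon_i\delta_jv_{ij}\|$. So (8) and (6) give $(\sum_{i,j}\|v_{ij}\|^2)^{1/2}\le3$. In (9), $\langle A_{ij}e_j,e_i\rangle=\langle e_j,v_{ij}\rangle\langle u,e_i\rangle$. Using Cauchy–Schwarz in $i$ with $\sum_i|\langle u,e_i\rangle|^2\le1$, and then in $j$,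
$$|\langle T\xi,\eta\rangle|\le\sum_i|\langle u,e_i\rangle|\sum_j\|v_{ij}\|\le\Big(\sum_i\Big(\sum_j\|v_{ij}\|\Big)^2\Big)^{1/2}\le\sqrt n\Big(\sum_{i,j}\|v_{ij}\|^2\Big)^{1/2}\le3\sqrt n .$$

**Step 5: case (ii).** Here $\sum\varepsilon_i\delta_jA_{ij}=\big(\sum\varepsilon_i\delta_ju_{ij}\big)v^*$, so (8) and (6) give $(\sum_{i,j}\|u_{ij}\|^2)^{1/2}\le3$. In (9), $\langle A_{ij}e_j,e_i\rangle=\langle e_j,v\rangle\langle u_{ij},e_i\rangle$. Using Cauchy–Schwarz in $j$ with $\sum_j|\langle e_j,v\rangle|^2\le1$, and then in $i$,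
$$|\langle T\xi,\eta\rangle|\le\sum_j|\langle e_j,v\rangle|\sum_i\|u_{ij}\|\le\Big(\sum_j\Big(\sum_i\|u_{ij}\|\Big)^2\Big)^{1/2}\le\sqrt n\Big(\sum_{i,j}\|u_{ij}\|^2\Big)^{1/2}\le3\sqrt n .\qquad\square$$

**End of the proof of Theorem 1.** If $\operatorname{dist}(\cdot,\mathcal M)\le C\beta_{\mathcal M}(\cdot)$, the two claims force
$$C\ge\frac{n/2}{3\sqrt n}=\frac{\sqrt n}6 .$$
With $\mathcal K=\mathbb C^n$ this says $\kappa_{L\otimes M_n}\ge\sqrt n/6$. Now let $\mathcal K$ be separable and infinite-dimensional. Then $\mathcal M=L\,\bar\otimes\,\mathcal B(\mathcal K)$ is one fixed space, and the claims apply to it for every $n$, with a test operator depending on $n$. So no finite $C$ exists, and $L\,\bar\otimes\,\mathcal B(\mathcal K)$ is not hyperreflexive. Since $\kappa_L\le3$, hyperreflexivity does not imply complete hyperreflexivity. Together with the upper bound $3\sqrt n$, the lower bound $\sqrt n/6$ shows that the order in Theorem 2(a) is best possible. $\blacksquare$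

Where does the size of $\tau$ matter? It is small so that the points of $\Omega_n^1$ add only $n$ to $\|\Phi\|$ in Claim 1. In Claim 2 only $\tau\ne0$ was used, because Lemma 1 depends on ranks alone.

## 8. The algebra of matrices $\begin{pmatrix}aI&s\\0&aI\end{pmatrix}$, $s\in L$

We prove Theorem 3. Let $H=\ell_2(\Omega)$. The product of the elements with parameters $(a,s)$ and $(a',s')$ has parameters $(aa',as'+a's)$, so $\mathcal A$ is a commutative algebra. It contains $I$, and it is WOT-closed since $L$ and $\mathbb CI$ are.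

With $L$ replaced by $\mathcal B(\mathbb C)$ this would be the space $\mathcal S_0$ of Section 1, which is not even reflexive: nothing there ties the two diagonal entries together. What saves $\mathcal A$ is that $L_\perp\ne0$, as Step 2 below shows.

**Hyperreflexivity.** Let $T=[T_{ij}]\in\mathcal B(H\oplus H)$ and $\beta=\beta_{\mathcal A}(T)$.

**Step 1: control the entries separately.** We have $\mathcal A(x_1,0)=\{(ax_1,0):a\in\mathbb C\}$. Testing with $y=(0,y_2)$, which is always orthogonal to this, gives $\|T_{21}\|\le\beta$. Testing with $y=(y_1,0)$, $y_1\perp x_1$, gives $\beta_{\mathbb CI}(T_{11})\le\beta$. Next, $\mathcal A(0,x_2)=\{(sx_2,ax_2):s\in L,a\in\mathbb C\}$. Testing with $(y_1,0)$, $y_1\perp Lx_2$, gives $\beta_L(T_{12})\le\beta$. Testing with $(0,y_2)$, $y_2\perp x_2$, gives $\beta_{\mathbb CI}(T_{22})\le\beta$.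

Both $L$ and $\mathbb CI$ are weak-\* closed subspaces of $\ell_\infty(\Omega)$, so Theorem 2(a) with $n=1$ bounds the distances by $3\beta$. The distances are attained: a minimizing sequence is bounded, it has a weak-\* cluster point, which lies in the subspace, and the norm is weak-\* lower semicontinuous. So there are $a,b\in\mathbb C$, $s\in L$ with
$$\|T_{11}-a\|\le3\beta,\qquad\|T_{22}-b\|\le3\beta,\qquad\|T_{12}-s\|\le3\beta .$$

**Step 2: show that $a$ and $b$ are close.** Since $L_\perp\ne0$, pick $f\in L_\perp$ with $\|f\|_1=1$ and factor it as in (2): $f=x_2\bar y_1$ with unit vectors $x_2,y_1\in H$. Then $\langle lx_2,y_1\rangle=\sum_\omega l(\omega)f(\omega)=0$ for $l\in L$, so $y_1\perp Lx_2$. Put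
$$x=\tfrac1{\sqrt2}(y_1,x_2),\qquad y=\tfrac1{\sqrt2}(y_1,-x_2).$$
The element of $\mathcal A$ with parameters $(a',s')$ sends $x$ to $\frac1{\sqrt2}(a'y_1+s'x_2,\,a'x_2)$, whose inner product with $y$ is $\frac12(a'+\langle s'x_2,y_1\rangle-a')=0$. So $y\perp\mathcal Ax$, and $|\langle Tx,y\rangle|\le\beta$ reads
$$\big|\langle T_{11}y_1,y_1\rangle+\langle T_{12}x_2,y_1\rangle-\langle T_{21}y_1,x_2\rangle-\langle T_{22}x_2,x_2\rangle\big|\le2\beta .$$
Here $|\langle T_{12}x_2,y_1\rangle|\le\beta_L(T_{12})\le\beta$ because $y_1\perp Lx_2$, and $|\langle T_{21}y_1,x_2\rangle|\le\beta$. So $|\langle T_{11}y_1,y_1\rangle-\langle T_{22}x_2,x_2\rangle|\le4\beta$. Replacing $T_{11}$ by $a$ and $T_{22}$ by $b$ costs $3\beta$ each, and $|a-b|\le10\beta$.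

**Step 3: assemble.** Now $\|T_{22}-a\|\le13\beta$. Splitting into diagonal and off-diagonal parts,
$$\Big\|T-\begin{pmatrix}a&s\\0&a\end{pmatrix}\Big\|\le\max(3\beta,13\beta)+\max(3\beta,\beta)=16\beta .$$
So $\kappa_{\mathcal A}\le16$.

**Failure at infinite multiplicity.** The purpose is to transfer Claims 1 and 2 to the $(1,2)$ corner. Let $\mathcal K$ be separable and infinite-dimensional, let $T_0$ be the operator $T$ of Section 7 for the index $n$, let $\mathcal M=L\,\bar\otimes\,\mathcal B(\mathcal K)$, and let $\tilde T=\begin{pmatrix}0&T_0\\0&0\end{pmatrix}$.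

*Upper bound for $\beta$.* For $X\in\mathcal M$ the operator $\begin{pmatrix}0&X\\0&0\end{pmatrix}$ belongs to $\mathcal A\,\bar\otimes\,\mathcal B(\mathcal K)$: this is clear for $X=s\otimes B$ with $s\in L$, and it passes to spans and WOT-limits. So if $(y_1,y_2)\perp(\mathcal A\,\bar\otimes\,\mathcal B(\mathcal K))(x_1,x_2)$, then $y_1\perp\mathcal Mx_2$. If both vectors have norm at most one, $|\langle\tilde T(x_1,x_2),(y_1,y_2)\rangle|=|\langle T_0x_2,y_1\rangle|\le\beta_{\mathcal M}(T_0)\le3\sqrt n$.

*Lower bound for the distance.* Compression to the $(1,2)$ corner is contractive and WOT-continuous, and it maps $\mathcal A\,\bar\otimes\,\mathcal B(\mathcal K)$ into $\mathcal M$. So $\operatorname{dist}(\tilde T,\mathcal A\,\bar\otimes\,\mathcal B(\mathcal K))\ge\operatorname{dist}(T_0,\mathcal M)\ge n/2$.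

A hyperreflexivity constant for $\mathcal A\,\bar\otimes\,\mathcal B(\mathcal K)$ would be at least $\sqrt n/6$ for every $n$. So $\mathcal A$ is not completely hyperreflexive. $\blacksquare$

## 9. Reflexivity of $L\,\bar\otimes\,\mathcal B(\mathcal K)$

Theorem 1 says that the estimate fails for $\mathcal M=L\,\bar\otimes\,\mathcal B(\mathcal K)$. The Addendum says that the qualitative property survives: vectors still determine membership. Let $X\in\operatorname{Ref}(\mathcal M)$; we show $X\in\mathcal M$.

**Step 1: $X$ is block diagonal.** Every operator in $\mathcal M$ maps $e_{\omega'}\otimes\mathcal K$ into itself, since this holds for each $l\otimes B$ and is preserved by sums and WOT-limits. So $\overline{\mathcal M(e_{\omega'}\otimes a)}\subseteq e_{\omega'}\otimes\mathcal K$, and hence $X(e_{\omega'}\otimes a)\in e_{\omega'}\otimes\mathcal K$ for all $\omega'$ and $a$. Thus $X=(X_\omega)$.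

**Step 2: the relations defining $L_n$ hold for the blocks of $X$.** Let $f\in E_n$, $a,b\in\mathcal K$, and write $f=p\bar q$ as in (2), with $p,q\in\ell_2(\Omega_n)$. For $l\in L$ and $B\in\mathcal B(\mathcal K)$, $\langle(l\otimes B)(p\otimes a),q\otimes b\rangle=\big(\sum_{\omega\in\Omega_n}l(\omega)f(\omega)\big)\langle Ba,b\rangle=0$. So $q\otimes b\perp\mathcal M(p\otimes a)$, and therefore $q\otimes b\perp X(p\otimes a)$, which reads $\sum_{\omega\in\Omega_n}f(\omega)\langle X_\omega a,b\rangle=0$. Hence $\sum_{\omega\in\Omega_n}f(\omega)X_\omega=0$ for all $f\in E_n$.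

**Step 3: $(X_\omega)_{\omega\in\Omega_n}$ lies in $L_n\otimes\mathcal B(\mathcal K)$.** Choose a basis $l_1,\dots,l_r$ of $L_n$ and extend it by $h_1,\dots,h_t$ to a basis of $\ell_\infty(\Omega_n)$. Expanding, $(X_\omega)_{\omega\in\Omega_n}=\sum_kl_k\otimes X_k+\sum_kh_k\otimes Y_k$ with $X_k,Y_k\in\mathcal B(\mathcal K)$. The functional that picks out the coefficient of $h_k$ vanishes on $L_n$, so it is given by some $g_k\in(L_n)_\perp=E_n$. Then $Y_k=\sum_{\omega\in\Omega_n}g_k(\omega)X_\omega=0$ by Step 2.

**Step 4: pass to the limit.** Let $X^{(n)}$ be the truncation of $X$ to the blocks in $\bigsqcup_{k\le n}\Omega_k$. By Step 3, and since elements of $L_k$ extended by zero lie in $L$, $X^{(n)}$ is a finite sum of operators $l\otimes B$ with $l\in L$, $B\in\mathcal B(\mathcal K)$. As $n\to\infty$, $X^{(n)}\to X$ in the WOT. So $X\in L\,\bar\otimes\,\mathcal B(\mathcal K)$. $\blacksquare$
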